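\title{Kronecker coefficients do not decrease when a cell is added to the first row and to the first column}

\begin{abstract}
For a partition $\lambda$, let $\lambda\oplus(1,1)$ be obtained by adding one cell to the first row and one cell to the first column. We prove the conjectured inequality $g_{\lambda,\mu,\nu}\le g_{\lambda\oplus(1,1),\mu\oplus(1,1),\nu\oplus(1,1)}$ for the Kronecker coefficients of all triples of partitions of the same positive weight. The coefficient is realized as the dimension of a space of singular vectors in a free supercommutative algebra, and an explicit odd derivation maps this space injectively into the space of the enlarged triple; injectivity is read off from the square of the derivation. We also determine all ways of lengthening the first rows and first columns for which an inequality of this kind holds for every triple.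
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\chi^\lambda$ be the irreducible character of the symmetric group $S_n$ indexed by the partition $\lambda$ of $n$. For partitions $\lambda,\mu,\nu$ of $n$, the \emph{Kronecker coefficient} $g_{\lambda,\mu,\nu}$ is the multiplicity of $\chi^\nu$ in the product $\chi^\lambda\chi^\mu$. The characters of $S_n$ are real, so
\[
g_{\lambda,\mu,\nu}=\frac1{n!}\sum_{\pi\in S_n}\chi^\lambda(\pi)\chi^\mu(\pi)\chi^\nu(\pi),
\]
and $g_{\lambda,\mu,\nu}$ is symmetric in its three arguments. We ask how it changes when the three diagrams grow along their first rows and first columns. For $\lambda=(\lambda_1,\dots,\lambda_\ell)$ with $\ell=\ell(\lambda)\ge1$ parts and integers $p,q\ge0$, put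
\[
\lambda\oplus(p,q)=(\lambda_1+p,\lambda_2,\dots,\lambda_\ell,\underbrace{1,\dots,1}_{q}).
\]
This adds $p$ cells at the end of the first row and $q$ cells at the bottom of the first column. Thus $(\lambda\oplus(p,q))\oplus(p',q')=\lambda\oplus(p+p',q+q')$, and $\lambda\oplus(0,q)=(\lambda'\oplus(q,0))'$, where $'$ denotes conjugation.

Two facts are known. Conjugating two of the partitions does not change the coefficient, $g_{\lambda,\mu,\nu}=g_{\lambda',\mu',\nu}$, and by Murnaghan's stability
\begin{equation}\label{eq:murnaghan}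
g_{\lambda,\mu,\nu}\le g_{\lambda\oplus(1,0),\,\mu\oplus(1,0),\,\nu\oplus(1,0)} .
\end{equation}
To see what these facts give and what they leave out, consider integers $N\ge0$ and $0\le q_1,q_2,q_3\le N$, and call the \emph{increment} $(N;q_1,q_2,q_3)$ \emph{monotone} if
\[
g_{\lambda,\mu,\nu}\le g_{\lambda\oplus(N-q_1,q_1),\,\mu\oplus(N-q_2,q_2),\,\nu\oplus(N-q_3,q_3)}
\]
for all $\lambda,\mu,\nu$ of the same positive weight. A sum of monotone increments is monotone, because the operations $\oplus$ add. The increment $(1;0,0,0)$ is monotone by \eqref{eq:murnaghan}, and $(1;0,1,1)$ is monotone because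
\begin{equation}\label{eq:conjmurn}
g_{\lambda,\mu,\nu}=g_{\lambda,\mu',\nu'}\le g_{\lambda\oplus(1,0),\,\mu'\oplus(1,0),\,\nu'\oplus(1,0)}=g_{\lambda\oplus(1,0),\,\mu\oplus(0,1),\,\nu\oplus(0,1)} .
\end{equation}
By symmetry $(1;1,0,1)$ and $(1;1,1,0)$ are monotone too. We call these four increments \emph{basic}. The remaining increments with $N=1$ fail already at $\lambda=\mu=\nu=(1)$, where $g=1$: since $\chi^{(2)}$ is the trivial and $\chi^{(1,1)}$ the sign character of $S_2$, we have $g_{(1,1),(2),(2)}=g_{(1,1),(1,1),(1,1)}=0$.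

Every sum of basic increments has $q_1+q_2+q_3$ even. The increment $(2;1,1,1)$, which applies $\oplus(1,1)$ to all three partitions, is therefore not such a sum. Two observations suggest that it is monotone nevertheless. Its double $(4;2,2,2)$ is the sum of the four basic increments. And it passes the test at $(1),(1),(1)$: the character $\chi^{(2,1)}$ takes the values $2,0,-1$ on classes of sizes $1,3,2$, so $g_{(2,1),(2,1),(2,1)}=(8+0-2)/6=1$. The monotonicity of $(2;1,1,1)$ is the conjecture of \cite{BRR} that we prove.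

\begin{theorem}\label{thm:main}
For all partitions $\lambda,\mu,\nu$ of the same weight $n\ge1$,
\[
g_{\lambda,\mu,\nu}\le g_{\lambda\oplus(1,1),\,\mu\oplus(1,1),\,\nu\oplus(1,1)} .
\]
\end{theorem}

With Theorem~\ref{thm:main} the list of monotone increments can be completed, and the test at $(1),(1),(1)$ turns out to be decisive.

\begin{theorem}\label{thm:all}
Let $N\ge 0$ and $0\le q_1,q_2,q_3\le N$ be integers. The following are equivalent.
\begin{enumerate}
\item[(i)] $g_{\lambda,\mu,\nu}\le g_{\lambda\oplus(N-q_1,q_1),\,\mu\oplus(N-q_2,q_2),\,\nu\oplus(N-q_3,q_3)}$ for all $\lambda,\mu,\nu$ of equal positive weight.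
\item[(ii)] $q_i\le q_j+q_k$ for $\{i,j,k\}=\{1,2,3\}$, and $q_1+q_2+q_3\le 2N$.
\item[(iii)] The inequality in \textup{(i)} holds for $\lambda=\mu=\nu=(1)$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} treats $(2;1,1,1)$ as a square root of $(4;2,2,2)$. In Section~\ref{sec:model} we write $g_{\lambda,\mu,\nu}=\dim H(\lambda,\mu,\nu)$ for a subspace of a free supercommutative algebra with one odd direction $f$ that records the length of the first column. Sections~\ref{sec:eight} and~\ref{sec:T} construct an odd derivation $T$ that maps $H(\lambda,\mu,\nu)$ to the space of the enlarged triple. The square of an odd derivation is an even derivation, and after passing to a quotient algebra this square is a non-zero-divisor times an operator that is triangular with nonnegative diagonal. For hooks the operator is diagonal and the proof is a few lines (Section~\ref{sec:hooks}); the general case takes Sections~\ref{sec:X} and~\ref{sec:inj}. Theorem~\ref{thm:all} is proved in Section~\ref{sec:all}.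

\section{Kronecker coefficients as spaces of singular vectors}\label{sec:model}

\subsection*{Conventions on superalgebra}
We work over $\mathbb C$. A super vector space is a $\mathbb Z/2$-graded vector space, and $|v|\in\mathbb Z/2$ is the parity of a homogeneous element. A permutation of tensor factors always acts with its \emph{Koszul sign}: on a tensor of homogeneous vectors, the sign is $-1$ to the number of pairs of odd vectors whose order is reversed. The signed map of a composite permutation is the composite of the signed maps. The supercommutator of homogeneous operators is $[A,B]=AB-(-1)^{|A||B|}BA$.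

For a super vector space $W$ with homogeneous basis, the free supercommutative algebra $S(W)$ is the polynomial algebra on the even basis vectors tensored with the exterior algebra on the odd ones, so that $xy=(-1)^{|x||y|}yx$. A \emph{derivation} of parity $|D|$ is a linear map with $D(xy)=D(x)y+(-1)^{|D||x|}xD(y)$. We use three standard facts.
\begin{enumerate}
\item[(a)] A homogeneous linear map $W\to S(W)$ extends uniquely to a derivation of the same parity.
\item[(b)] The supercommutator of two derivations is a derivation. In particular, the square $D^2=\frac12[D,D]$ of an odd derivation is an even derivation.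
\item[(c)] If $h\in S(W)$ is homogeneous and $D,E$ are derivations, then $hD$ is a derivation of parity $|h|+|D|$, and $[E,hD]=E(h)D+(-1)^{|E||h|}h[E,D]$.
\end{enumerate}

\subsection*{The algebra and the three actions}
Fix $m\ge0$. Let $V$ have the ordered basis $e,f,X_1,\dots,X_m$, with $f$ odd and all other vectors even. The symbols $X,X',X''$ stand for any of $X_1,\dots,X_m$. The Lie superalgebra $\mathfrak{gl}(V)=\mathfrak{gl}(m+1|1)$ has the basis of matrix units $E_{pq}$, which send the basis vector $q$ to $p$ and have parity $|p|+|q|$; the bracket is the supercommutator. It acts on $V^{\otimes n}$ by $E(v_1\otimes\dots\otimes v_n)=\sum_j(-1)^{|E|(|v_1|+\dots+|v_{j-1}|)}v_1\otimes\dots\otimes Ev_j\otimes\dots\otimes v_n$. Let $\mathfrak n$ be spanned by the $E_{pq}$ with $p$ before $q$, and $\mathfrak n^-$ by those with $p$ after $q$. A vector is \emph{singular} if $\mathfrak n$ kills it. Weights, that is, joint eigenvalues of the $E_{pp}$, are written in the basis $\varepsilon_e,\varepsilon_f,\varepsilon_1,\dots,\varepsilon_m$.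

Let $W=V\otimes V\otimes V$ with basis $x_{uvw}=u\otimes v\otimes w$, whose elements we call \emph{letters}, and let $\mathcal A=S(W)=\bigoplus_n\mathcal A^n$, graded by the number of letters. Three copies of $\mathfrak{gl}(V)$ act on $\mathcal A$ by the derivations with
\begin{equation}\label{eq:action}
E^{(1)}x_{uvw}=x_{Eu,v,w},\quad E^{(2)}x_{uvw}=(-1)^{|E||u|}x_{u,Ev,w},\quad E^{(3)}x_{uvw}=(-1)^{|E|(|u|+|v|)}x_{u,v,Ew}.
\end{equation}
Comparing values on letters gives $[E^{(i)},F^{(i)}]=[E,F]^{(i)}$, and $[E^{(i)},F^{(j)}]=0$ for $i\ne j$. An element of $\mathcal A$ is called singular if it is killed by $\mathfrak n^{(1)},\mathfrak n^{(2)}$ and $\mathfrak n^{(3)}$.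

For a partition $\lambda$ with $\ell\ge1$ parts and $\lambda_{m+2}\le1$, put $\bar\lambda=(\lambda_2-1,\dots,\lambda_\ell-1)$, which has at most $m$ nonzero parts, and
\[
\mathrm{wt}(\lambda)=\lambda_1\varepsilon_e+(\ell-1)\varepsilon_f+\sum_{i=1}^m\bar\lambda_i\varepsilon_i .
\]
This is the content of the filling in Figure~\ref{fig:wt}. It determines $\lambda$, since it lists $\lambda_1$, $\ell$ and the nonzero parts of $\bar\lambda$. The order $e,f,X_1,\dots,X_m$ is chosen so that $\oplus$ becomes a translation:
\begin{equation}\label{eq:shift}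
\mathrm{wt}(\lambda\oplus(p,q))=\mathrm{wt}(\lambda)+p\,\varepsilon_e+q\,\varepsilon_f .
\end{equation}
Let $H(\lambda,\mu,\nu)\subset\mathcal A$ be the space of singular elements of weights $\mathrm{wt}(\lambda),\mathrm{wt}(\mu),\mathrm{wt}(\nu)$ for the three actions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\fill[gray!25] (4,0) rectangle (5,-1);
\fill[gray!25] (0,-4) rectangle (1,-5);
\foreach \x/\y/\z in {0/0/e,1/0/e,2/0/e,3/0/e,4/0/e,0/1/f,1/1/X_1,2/1/X_1,0/2/f,1/2/X_2,2/2/X_2,0/3/f,0/4/f}
{\draw (\x,-\y) rectangle (\x+1,-\y-1); \node at (\x+0.5,-\y-0.5) {$\z$};}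
\end{tikzpicture}
\caption{The filling whose content is $\mathrm{wt}(\lambda)$, for $\lambda=(4,3,3,1)$ (white cells): $e$ fills the first row, $f$ the rest of the first column, and $X_i$ the rest of row $i+1$. The shaded cells are added by $\oplus(1,1)$; they add $\varepsilon_e+\varepsilon_f$ to the weight.}
\label{fig:wt}
\end{figure}

\begin{lemma}\label{lem:dim}
Let $\lambda,\mu,\nu$ be partitions of $n\ge1$ with $\lambda_{m+2},\mu_{m+2},\nu_{m+2}\le1$. Then $\dim H(\lambda,\mu,\nu)=g_{\lambda,\mu,\nu}$.
\end{lemma}

\begin{proof}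
Let $S_n$ act on $V^{\otimes n}$ by signed permutations, and let $L^\gamma$ be the irreducible $S_n$-module with character $\chi^\gamma$. By the double centralizer theorem of Sergeev and Berele--Regev, the images of $\mathbb CS_n$ and of the enveloping algebra $U(\mathfrak{gl}(V))$ in $\mathrm{End}(V^{\otimes n})$ are mutual centralizers. Hence $V^{\otimes n}=\bigoplus_\gamma M_\gamma\otimes L^\gamma$, where the nonzero $M_\gamma=\mathrm{Hom}_{S_n}(L^\gamma,V^{\otimes n})$ are irreducible $U(\mathfrak{gl}(V))$-modules.

\emph{Characters.} Let $\pi\in S_n$ act together with the diagonal matrix with entries $x_e,x_f,x_1,\dots,x_m$ in each tensor position. Only basis tensors that are constant on the cycles of $\pi$ contribute to the trace, and a $k$-cycle acts on $f^{\otimes k}$ by $(-1)^{k-1}$. So a $k$-cycle contributes the factor $x_e^k+(-1)^{k-1}x_f^k+\sum_ix_i^k$. The trace is also $\sum_\gamma\chi^\gamma(\pi)\,\mathrm{ch}\,M_\gamma$. By Frobenius' formula, which expands the power sum product of the cycle type of $\pi$ as $\sum_\gamma\chi^\gamma(\pi)s_\gamma$,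 the character $\mathrm{ch}\,M_\gamma$ is the image of the Schur function $s_\gamma$ under $p_k\mapsto x_e^k+(-1)^{k-1}x_f^k+\sum_ix_i^k$. The coproduct formula for skew Schur functions expresses the image of $s_{\gamma/\alpha}$ under a sum of two such specializations as $\sum_\beta s_{\beta/\alpha}\cdot s_{\gamma/\beta}$, with one specialization applied to each factor, in either order. Under $p_k\mapsto x^k$ the function $s_{\beta/\alpha}$ goes to $x^{|\beta/\alpha|}$ if $\beta/\alpha$ is a horizontal strip (at most one cell per column) and to $0$ otherwise. The involution $p_k\mapsto(-1)^{k-1}p_k$ sends $s_{\beta/\alpha}$ to $s_{\beta'/\alpha'}$, so under $p_k\mapsto(-1)^{k-1}x^k$ the same holds with vertical strips (at most one cell per row). Therefore $\mathrm{ch}\,M_\gamma$ is the generating function of chains of partitions from $\varnothing$ to $\gamma$ with one step for each basis vector of $V$, taken in any chosen order, where an even vector adds a horizontal strip and $f$ adds a vertical strip.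

\emph{The singular line of $M_\gamma$.} Let $M_\gamma\ne0$, and order weights lexicographically with respect to $e,f,X_1,\dots,X_m$. Each $E_{pq}\in\mathfrak n$ raises the weight, so a vector of the largest weight is singular. The space of singular vectors is stable under the $E_{pp}$, hence spanned by weight vectors. If $v\neq0$ is a singular weight vector, irreducibility and the Poincar\'e--Birkhoff--Witt theorem give $M_\gamma=U(\mathfrak n^-)v$, so the weight of $v$ is the largest one and its weight space is $\mathbb Cv$. Thus the singular vectors form a line, of the largest weight.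

If $M_\gamma\ne0$, take a chain in which $f$ comes last. The $m+1$ horizontal strips build at most $m+1$ rows, and the vertical strip adds at most one cell to row $m+2$, so $\gamma_{m+2}\le1$. Conversely, let $\gamma_{m+2}\le1$ and use the order $e,f,X_1,\dots,X_m$. The step $e$ produces a single row, of at most $\gamma_1$ cells. If it has $\gamma_1$ cells, the step $f$ produces $(\gamma_1,1^j)$ with $j\le\ell(\gamma)-1$. If $j=\ell(\gamma)-1$, what remains is a translate of the diagram $\bar\gamma$, to be filled as a semistandard tableau in $X_1,\dots,X_m$; since $\bar\gamma$ has at most $m$ nonzero rows, such fillings exist, and the largest content is $\bar\gamma$ itself. Hence $M_\gamma\neq0$ if and only if $\gamma_{m+2}\le1$, and then its singular weight is $\mathrm{wt}(\gamma)$.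

\emph{Conclusion.} The signed rearrangement $V^{\otimes n}\otimes V^{\otimes n}\otimes V^{\otimes n}\to W^{\otimes n}$ intertwines the diagonal action of $S_n$ with the action on $W^{\otimes n}$, and it intertwines the three actions of $\mathfrak{gl}(V)$. Multiplication maps $(W^{\otimes n})^{S_n}$ isomorphically onto $\mathcal A^n$. Hence
\[
\mathcal A^n\cong\bigoplus_{\alpha,\beta,\gamma}(L^\alpha\otimes L^\beta\otimes L^\gamma)^{S_n}\otimes M_\alpha\otimes M_\beta\otimes M_\gamma,\qquad \dim(L^\alpha\otimes L^\beta\otimes L^\gamma)^{S_n}=g_{\alpha,\beta,\gamma}.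
\]
On $M_\alpha\otimes M_\beta\otimes M_\gamma$ the operator $E^{(i)}$ is $E$ in the $i$th factor composed with an invertible sign operator in the earlier factors, so the singular vectors form the tensor product of the three singular lines, of weights $\mathrm{wt}(\alpha),\mathrm{wt}(\beta),\mathrm{wt}(\gamma)$. Since $\mathrm{wt}$ determines the partition, only the summand $(\lambda,\mu,\nu)$ contributes to $H(\lambda,\mu,\nu)$.
\end{proof}

\subsection*{Why multiplication is not enough}
The model explains \eqref{eq:murnaghan} in one line. The letter $a=x_{eee}$ is singular, even, and of weight $\varepsilon_e$ for each action, so by \eqref{eq:shift} multiplication by $a$ is an injection $H(\lambda,\mu,\nu)\to H(\lambda\oplus(1,0),\mu\oplus(1,0),\nu\oplus(1,0))$. For Theorem~\ref{thm:main} one would like to multiply by a singular element of weight $\varepsilon_e+\varepsilon_f=\mathrm{wt}((1,1))$ for each action. Such an element lies in $H((1,1),(1,1),(1,1))$, which is zero by Lemma~\ref{lem:dim}. The injection must be of another kind. It raises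 the total number of indices $f$ by three, so it is odd, and we look for it among odd derivations that replace one letter by a product of three.

\section{The eight letters of rank zero}\label{sec:eight}

The \emph{rank} of a letter is the number of its indices that belong to $\{X_1,\dots,X_m\}$. The letters of rank $0$ are, up to one convenient sign,
\begin{gather*}
a=x_{eee},\qquad b_1=x_{eff},\qquad b_2=-x_{fef},\qquad b_3=x_{ffe}\qquad(\text{even}),\\
\varphi_1=x_{fee},\qquad\varphi_2=x_{efe},\qquad\varphi_3=x_{eef},\qquad\omega=x_{fff}\qquad(\text{odd}).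
\end{gather*}
By \eqref{eq:shift}, the weights of $a,b_1,b_2,b_3$ are the shifts of weight caused by the four basic increments, so $P=ab_1b_2b_3$ has the weight of $(4;2,2,2)$.

\subsection*{Cyclic symmetry}
Let $\rho$ be the algebra automorphism of $\mathcal A$ with $\rho(x_{uvw})=(-1)^{|u|(|v|+|w|)}x_{vwu}$, the signed cyclic permutation of the factors of $W$. Indices $i,j,k$ that label the three factors are read modulo $3$. From \eqref{eq:action}, $\rho E^{(i)}\rho^{-1}=E^{(i-1)}$; for example $\rho E^{(2)}x_{uvw}=(-1)^{|E||u|+|u|(|E|+|v|+|w|)}x_{Ev,w,u}=E^{(1)}\rho\,x_{uvw}$. The map $\rho$ fixes $a$ and $\omega$ and sends $\varphi_i\mapsto\varphi_{i-1}$ and $b_i\mapsto b_{i-1}$; the sign in $b_2$ absorbs the signs in $\rho(x_{fef})=-x_{eff}$ and $\rho(x_{ffe})=-x_{fef}$. For $s,t\in\{e,f\}$,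
\[
\rho(x_{Xst})=x_{stX},\quad\rho^2(x_{Xst})=\pm x_{tXs},\quad\rho(x_{XX's})=x_{X'sX},\quad\rho^2(x_{XX's})=x_{sXX'} ,
\]
so each letter of rank $1$ or $2$ is, up to sign, the image under exactly one of $1,\rho,\rho^2$ of a letter $x_{Xst}$ or $x_{XX's}$. All our operators will commute with $\rho$, and this divides the computations by three.

\subsection*{The odd operators}
Let $D_i=E^{(i)}_{fe}$, $D_i^*=E^{(i)}_{ef}\in\mathfrak n^{(i)}$ and $C_i=E^{(i)}_{ee}+E^{(i)}_{ff}$. Then $[D_l^*,D_i]=\delta_{il}C_i$ and $[D_l^*,C_i]=0$, and $C_i$ multiplies a monomial by the number of its letters whose $i$th index is $e$ or $f$. For $(i,j,k)$ a cyclic permutation of $(1,2,3)$, the eight letters fall into four pairs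
\begin{equation}\label{eq:pairs}
(a,\varphi_i),\qquad(\varphi_j,b_k),\qquad(\varphi_k,-b_j),\qquad(b_i,\omega).
\end{equation}
\emph{The operator $D_i$ sends the first member of each pair to the second and kills the second; $D_i^*$ sends the second to the first and kills the first.} For $i=1$ these are the pairs $(x_{est},x_{fst})$ and no sign occurs in \eqref{eq:action}; the cases $i=3,2$ follow by applying $\rho,\rho^2$.

\subsection*{Setting the $\varphi_i$ to zero}
Since $D_i^*\varphi_i=a$ is not a zero divisor, the equations $D_i^*v=0$ determine the terms of $v$ that contain a $\varphi_i$ from those that do not. Let $I=(\varphi_1,\varphi_2,\varphi_3)$ and $\mathcal Q=\mathcal A/I$, the free supercommutative algebra on the other letters. Write $\bar v$ for the image of $v$ and $\equiv$ for congruence modulo $I$. As $\rho(I)=I$, the map $\rho$ acts on $\mathcal Q$.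

\begin{lemma}\label{lem:bar}
The map $v\mapsto\bar v$ is injective on $\bigcap_i\ker D_i^*$, in particular on $H(\lambda,\mu,\nu)$.
\end{lemma}

\begin{proof}
Write $v=\sum_J\varphi_Jv_J$ over $J\subset\{1,2,3\}$, where $\varphi_J$ is the product of the $\varphi_j$, $j\in J$, in increasing order and $v_J$ is free of the $\varphi$'s. Suppose that $v\ne0$, $\bar v=0$ and all $D_i^*v=0$. Let $r\ge1$ be the least $|J|$ with $v_J\neq0$; fix such a $J$ and $i\in J$. The derivation $D_i^*$ sends $\varphi_j$ to $\delta_{ij}a$, and the terms $\pm\varphi_{J'}D_i^*v_{J'}$ have degree at least $|J'|\geq r$ in the $\varphi$'s. So the part of $D_i^*v$ of degree $r-1$ in the $\varphi$'s is $\sum\pm a\,\varphi_{J'\setminus i}v_{J'}$, summed over $|J'|=r$, $i\in J'$. The sets $J'\setminus i$ are distinct, so $av_J=0$ and $v_J=0$, a contradiction.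
\end{proof}

\begin{example}\label{ex:21}
Take $m=0$, so that $\mathfrak n^{(i)}=\mathbb CD_i^*$. The space $H((1),(1),(1))$ is $\mathbb Ca$. An element of $H((2,1),(2,1),(2,1))$ has degree $3$ and one index $f$ in each factor, so it is a combination of $a^2\omega$, $ab_i\varphi_i$ and $\varphi_1\varphi_2\varphi_3$. By Lemma~\ref{lem:bar} it is determined by the coefficient of $a^2\omega$. By \eqref{eq:pairs}, $D_1^*$ sends $a^2\omega$, $ab_1\varphi_1$, $ab_2\varphi_2$, $ab_3\varphi_3$, $\varphi_1\varphi_2\varphi_3$ to $a^2b_1$, $a^2b_1$, $a\varphi_2\varphi_3$, $a\varphi_2\varphi_3$, $a\varphi_2\varphi_3$. Hence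
\[
v_0=a^2\omega-a(b_1\varphi_1+b_2\varphi_2+b_3\varphi_3)+2\varphi_1\varphi_2\varphi_3
\]
is killed by $D_1^*$, and by all $D_i^*$ because $\rho v_0=v_0$. It spans the space, in agreement with $g_{(2,1),(2,1),(2,1)}=1$. The derivation we seek must send $a$ to a nonzero multiple of $v_0$.
\end{example}

\section{Two odd derivations}\label{sec:T}

\subsection*{The derivation $\tau$}
There is no singular multiplier of the right weight, but there is one whose weight is off by a root in a single factor, and $D_i$ corrects the weight. For $(i,j,k)$ cyclic let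
\[
\beta_i=ab_i-\varphi_j\varphi_k .
\]
It has weight $2\varepsilon_e$ in factor $i$ and $\varepsilon_e+\varepsilon_f$ in the other two, and $C_i\beta_i=2\beta_i$. By \eqref{eq:pairs}, $D_i^*$ kills $a,b_i,\varphi_j,\varphi_k$; next $D_j^*b_i=\varphi_k$ gives $D_j^*\beta_i=a\varphi_k-a\varphi_k=0$; and $D_k^*b_i=-\varphi_j$ gives $D_k^*\beta_i=-a\varphi_j+\varphi_ja=0$. So $D_l^*\beta_i=0$ for all $l$. Also
\[
D_i\beta_i=a\omega+b_i\varphi_i-b_j\varphi_j-b_k\varphi_k .
\]
The derivation $\beta_iD_i$ raises each weight by $\varepsilon_e+\varepsilon_f$, but it does not supercommute with $D_i^*$: by (c), $[D_l^*,\beta_iD_i]=\delta_{il}\beta_iC_i$. The same defect is produced by $(D_i\beta_i)C_i$, which shifts weights in the same way: $D_l^*D_i\beta_i=\delta_{il}C_i\beta_i-D_iD_l^*\beta_i=2\delta_{il}\beta_i$, so $[D_l^*,(D_i\beta_i)C_i]=2\delta_{il}\beta_iC_i$. We therefore put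
\[
\tau=\sum_{i=1}^3\big((D_i\beta_i)C_i-2\beta_iD_i\big),\qquad\text{so that}\qquad[D_l^*,\tau]=0\quad(l=1,2,3).
\]
Since $\rho\beta_i=\beta_{i-1}$, $\rho D_i\rho^{-1}=D_{i-1}$ and $\rho C_i\rho^{-1}=C_{i-1}$, we have $\rho\tau=\tau\rho$. On the letter $a$,
\[
\tau(a)=a\Big(3a\omega-\sum_ib_i\varphi_i\Big)-2\sum_i(ab_i-\varphi_j\varphi_k)\varphi_i=3v_0 ,
\]
as Example~\ref{ex:21} demands. However, $\tau$ kills $v_0$ (Remark~\ref{rem:both}), so a second derivation is needed.

\subsection*{The derivation $\sigma$}
The tensor $\eta=e\otimes f-f\otimes e\in V\otimes V$ is odd, has weight $\varepsilon_e+\varepsilon_f$, and changes sign under the signed flip of the two factors. It is singular: $E_{ef}\eta=e\otimes e-e\otimes e=0$, and the other $E_{pq}\in\mathfrak n$ kill $e$ and $f$. Take one copy $\eta_i$ for each of the three factors of $W$. Rearranging $\eta_1\otimes\eta_2\otimes\eta_3$ into two letters and multiplying yields an element of $H((1,1),(1,1),(1,1))=0$. Instead we mix the six positions with the three indices of a given letter.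

Encode $e=0$, $f=1$ and $\bar s=1-s$, so that $\eta=\sum_s(-1)^s\,s\otimes\bar s$ and $|s|=s$. A term of $\eta_1\otimes\eta_2\otimes\eta_3\otimes x_{uvw}$ is a word $s_1\bar s_1s_2\bar s_2s_3\bar s_3uvw$. Let $\pi$ be the signed rearrangement into $W\otimes W\otimes W$ with letters $(u,s_2,s_3)$, $(s_1,v,\bar s_3)$, $(\bar s_1,\bar s_2,w)$: the $i$th new letter keeps the $i$th old index, and $\eta_i$ supplies the $i$th index of the other two. Define $\sigma\colon W\to\mathcal A^3$ as $w\mapsto\eta_1\otimes\eta_2\otimes\eta_3\otimes w$ followed by $\pi$ and multiplication, and extend $\sigma$ to an odd derivation of $\mathcal A$.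

\begin{lemma}\label{lem:sigma}
\textup{(1)} With $\kappa=|u|+|v|(1+s_1+s_2+s_3)+s_1s_3+s_2+s_3$,
\begin{equation}\label{eq:sigma}
\sigma(x_{uvw})=\sum_{s\in\{0,1\}^3}(-1)^{\kappa}\,x_{us_2s_3}\,x_{s_1v\bar s_3}\,x_{\bar s_1\bar s_2w}.
\end{equation}
\textup{(2)} $[E,\sigma]=0$ for all homogeneous $E\in\mathfrak n^{(i)}$, $i=1,2,3$. \quad\textup{(3)} $\rho\sigma=\sigma\rho$.
\end{lemma}

\begin{proof}
(1) In terms of the old positions $1,\dots,9$ the new order is $7,3,5,1,8,6,2,4,9$. The inversions are $7$ before $1,\dots,6$; $3$ before $1,2$; $5$ before $1,2,4$; $8$ before $2,4,6$; $6$ before $2,4$. Since $s_i+\bar s_i=1$, they contribute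
\[
|u|+s_2+s_3(1+\bar s_2)+|v|(\bar s_1+\bar s_2+\bar s_3)+\bar s_3(\bar s_1+\bar s_2)
\]
to the exponent of $-1$, and the coefficients of the $\eta_i$ contribute $s_1+s_2+s_3$. Modulo $2$ we have $s_3(1+\bar s_2)=s_2s_3$, $\bar s_1+\bar s_2+\bar s_3=1+s_1+s_2+s_3$ and $\bar s_3(\bar s_1+\bar s_2)=s_1+s_2+s_1s_3+s_2s_3$. The total is $\kappa$.

(2) Let $E$ act on the nine-fold tensor product through the three positions that belong to factor $i$, with Koszul signs. Then $\pi$ and multiplication are equivariant. As $E\eta_i=0$ and $\eta_1\otimes\eta_2\otimes\eta_3$ is odd, $E(\eta_1\otimes\eta_2\otimes\eta_3\otimes w)=(-1)^{|E|}\eta_1\otimes\eta_2\otimes\eta_3\otimes Ew$. So the derivation $[E,\sigma]$ vanishes on $W$, hence on $\mathcal A$.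

(3) Let $\theta$ be the signed permutation that turns $s_1\bar s_1s_2\bar s_2s_3\bar s_3uvw$ into $\bar s_2s_2\bar s_3s_3s_1\bar s_1vwu$. It moves the odd tensor $\eta_1$ past the even tensor $\eta_2\otimes\eta_3$ (sign $+1$), flips $\eta_2$ and $\eta_3$ (sign $(-1)^2$), and applies $\rho$ to the last three positions. So it sends $\eta\otimes\eta\otimes\eta\otimes w$ to $\eta\otimes\eta\otimes\eta\otimes\rho(w)$. Now $\pi\theta$ produces the letters $(v,\bar s_3,s_1),(\bar s_2,w,\bar s_1),(s_2,s_3,u)$, and $\rho^{\otimes3}\pi$ produces $(s_2,s_3,u),(v,\bar s_3,s_1),(\bar s_2,w,\bar s_1)$. These two signed permutations differ by a signed permutation of the three factors $W$, which does not change the product in $\mathcal A$. Hence $\sigma\rho=\rho\sigma$ on $W$, and the derivations $\sigma$ and $\rho\sigma\rho^{-1}$ coincide.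
\end{proof}

\begin{proposition}\label{prop:maps}
Each of $\sigma$, $\tau$ and
\[
T=2\sigma+\tau
\]
maps $H(\lambda,\mu,\nu)$ into $H(\lambda\oplus(1,1),\mu\oplus(1,1),\nu\oplus(1,1))$.
\end{proposition}

\begin{proof}
Both $\sigma$ and $\tau$ raise each weight by $\varepsilon_e+\varepsilon_f$, as \eqref{eq:shift} requires, and $\sigma$ preserves singularity by Lemma~\ref{lem:sigma}(2). For $\tau$, let $v$ be singular and let $E$ be one of the operators $D_l^*$, $E^{(l)}_{XX'}$ ($X$ before $X'$), $E^{(l)}_{eX}$, $E^{(l)}_{fX}$ that span $\mathfrak n^{(l)}$. Since $Ev=0$, we have $E\tau v=[E,\tau]v$. For $E=D_l^*$ this bracket is zero. In the other cases $E$ kills all letters of rank $0$, hence the coefficients $\beta_i$ and $D_i\beta_i$, and by (c) the bracket $[E,\tau]$ is a combination, with coefficients in $\mathcal A$, of the $[E,C_i]$ and $[E,D_i]$. These vanish for $i\ne l$, and for $E=E^{(l)}_{XX'}$. For $p\in\{e,f\}$ we have $[E^{(l)}_{pX},C_l]=-E^{(l)}_{pX}$ and $[E^{(l)}_{pX},D_l]=-\delta_{pe}E^{(l)}_{fX}$. These lie in $\mathfrak n^{(l)}$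 and kill $v$.
\end{proof}

It remains to prove that $T$ is injective on $H(\lambda,\mu,\nu)$.

\section{The induced derivation and the case of hooks}\label{sec:hooks}

By Lemma~\ref{lem:bar} nothing is lost by computing in $\mathcal Q$. The obstacle is that $T$ does not preserve $I$. On singular vectors, however, $T$ may be changed by any combination of the $D_i^*$, and this freedom is exactly what is needed.

Two rules serve for all computations modulo $I$. First, a letter of rank $0$ is nonzero in $\mathcal Q$ if and only if it is even or equal to $\omega$. Second, $D_i\beta_i\equiv a\omega$ and $\beta_i\equiv ab_i$, so for a letter $x$ of rank $r$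
\begin{equation}\label{eq:taubar}
\tau(x)\equiv(3-r)\,a\omega x-2a\sum_ib_iD_ix .
\end{equation}

\subsection*{The letters $\varphi_i$}
In \eqref{eq:sigma} for $\varphi_1=x_{fee}$ the factors are $x_{fs_2s_3}$, $x_{s_1e\bar s_3}$, $x_{\bar s_1\bar s_2e}$, and $\kappa=1+s_1s_3+s_2+s_3$. The last two factors contain an $e$, so they must be even: $s_1=\bar s_3$ and $s_1=s_2$. The terms $s=001$ and $s=110$ survive, namely $x_{fef}x_{eee}x_{ffe}$ and $x_{ffe}x_{fef}x_{eee}$; both have $\kappa$ even and equal $-ab_2b_3$. So $\sigma(\varphi_1)\equiv-2ab_2b_3$. By \eqref{eq:taubar}, with $D_2\varphi_1=-b_3$ and $D_3\varphi_1=b_2$, we get $\tau(\varphi_1)\equiv-2a(-b_2b_3+b_3b_2)=0$. Applying $\rho$,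
\[
T\varphi_i\equiv-4ab_jb_k,\qquad\tau(\varphi_i)\equiv0\qquad(\{i,j,k\}=\{1,2,3\}).
\]
Put
\[
K=4\,(b_2b_3D_1^*+b_1b_3D_2^*+b_1b_2D_3^*),\qquad\Theta=T+K .
\]
Then $K\varphi_i=4ab_jb_k$, so $\Theta\varphi_i\in I$ and, by the Leibniz rule, $\Theta(I)\subset I$. Thus $\Theta$ induces an odd derivation of $\mathcal Q$, again written $\Theta$. It commutes with $\rho$, because $\rho$ permutes the three terms of $K$. Since $K$ kills singular vectors,
\begin{equation}\label{eq:TTheta}
\overline{Tv}=\Theta\bar v\qquad\text{for }v\in H(\lambda,\mu,\nu).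
\end{equation}

\begin{lemma}\label{lem:R}
In $\mathcal Q$,
\begin{equation}\label{eq:R}
\Theta a=3a^2\omega,\qquad\Theta b_i=ab_i\omega,\qquad\Theta\omega=8b_1b_2b_3 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{The letter $a$.} Every factor in a term of $\sigma(a)$ contains an $e$, and the term is odd, so some factor is a $\varphi_i$. Hence $\sigma(a)\equiv0$. Further $\tau(a)=3v_0\equiv3a^2\omega$ and $Ka=0$.

\emph{The letter $b_1=x_{eff}$.} Modulo $2$, $\kappa=1+s_1+s_1s_3$, and the factors are $x_{es_2s_3}$, $x_{s_1f\bar s_3}$, $x_{\bar s_1\bar s_2f}$. A surviving term is odd, so exactly one factor is $\omega$. The first factor is not $\omega$, so it is even and $s_2=s_3$. If the second factor is $\omega$, then $s=100$ and the term is $+a\omega b_1$; if the third is, then $s=000$ and the term is $-ab_1\omega$. So $\sigma(b_1)\equiv0$. By \eqref{eq:pairs}, $Kb_1\in I$, and $\tau(b_1)\equiv3a\omega b_1-2ab_1\omega=ab_1\omega$. Apply $\rho$ for $b_3,b_2$.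

\emph{The letter $\omega$.} Modulo $2$, $\kappa=s_1+s_1s_3$, and the factors are $x_{fs_2s_3}$, $x_{s_1f\bar s_3}$, $x_{\bar s_1\bar s_2f}$. A term is even and $\omega^2=0$, so in a surviving term all three factors are even: $s_2\ne s_3$, $s_1=s_3$, $s_1\ne s_2$. This leaves $s=010$ and $s=101$, with products $x_{ffe}x_{eff}x_{fef}$ and $x_{fef}x_{ffe}x_{eff}$; both have $\kappa$ even and equal $-b_1b_2b_3$. So $\sigma(\omega)\equiv-2b_1b_2b_3$. Also $\tau(\omega)\equiv3a\omega\omega=0$ and $K\omega=12b_1b_2b_3$. The total is $-4+12=8$ times $b_1b_2b_3$.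
\end{proof}

From \eqref{eq:R}, using $\omega^2=0$ and $P=ab_1b_2b_3$,
\begin{equation}\label{eq:products}
\Theta(a\omega)=8P,\qquad\Theta(ab_i)=4a^2b_i\omega,\qquad\Theta(b_ib_j)=2ab_ib_j\omega ,
\end{equation}
and therefore
\begin{equation}\label{eq:Rsq}
\Theta^2a=3\,\Theta(a\cdot a\omega)=24Pa,\qquad\Theta^2b_i=\Theta(b_i\cdot a\omega)=8Pb_i,\qquad\Theta^2\omega=8\,\Theta(b_1b_2b_3)=24P\omega .
\end{equation}

\subsection*{Hooks}
The whole mechanism is visible for $m=0$, where Lemma~\ref{lem:dim} covers the partitions with $\lambda_2\le1$, that is, the hooks. Here $\mathcal Q$ is generated by $a,b_1,b_2,b_3,\omega$. Let $\mathcal E$ be the even derivation that multiplies these letters by $3,1,1,1,3$. By \eqref{eq:Rsq} the derivations $\Theta^2$ and $8P\mathcal E$ agree on generators, so $\Theta^2=8P\mathcal E$. The operator $\mathcal E$ multiplies every monomial of positive degree by a positive integer, and $P$ is not a zero divisor. So $\Theta^2$, and hence $\Theta$, is injective in degree $n\ge1$. By \eqref{eq:TTheta} and Lemma~\ref{lem:bar},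 $T$ is injective on $H(\lambda,\mu,\nu)$, which proves Theorem~\ref{thm:main} for hooks. The factor $P$ is the algebraic form of the remark that $(4;2,2,2)$ is the sum of the basic increments.

\begin{remark}\label{rem:both}
Neither $\sigma$ nor $\tau$ is injective on all the spaces $H$. The element $\sigma(a)$ is singular and lies in $I$, so $\sigma(a)=0$ by Lemma~\ref{lem:bar}. The derivation $\tau$ preserves $I$, and $\tau(v_0)\equiv\tau(a^2\omega)\equiv6a^3\omega\omega+a^2\tau(\omega)\equiv0$, so $\tau(v_0)=0$ for the same reason. In contrast, $Ta=3v_0$ and $\overline{Tv_0}=\Theta(a^2\omega)=8Pa\ne0$.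
\end{remark}

\section{Letters of positive rank}\label{sec:X}

For $m>0$ three new phenomena occur. The derivation $\Theta$ turns letters of rank $2$ and $3$ partly into products of letters of rank $1$; its square is no longer diagonal; and the diagonal part of the square vanishes on letters of rank $2$ and $3$. The first is handled by a filtration, the second by an auxiliary grading, and the third by a separate argument in Section~\ref{sec:inj}. Letters of rank $2$ or $3$ are called \emph{heavy}.

\subsection*{Rank one}
Fix $X$ and put $y_{st}=x_{Xst}$, so that $y_{ee},y_{ff}$ are even and $y_{ef},y_{fe}$ are odd. By \eqref{eq:action}, $D_1$ and $D_1^*$ kill the $y_{st}$, and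
\[
D_2y_{et}=y_{ft},\qquad D_2^*y_{ft}=y_{et},\qquad D_3y_{se}=(-1)^{|s|}y_{sf},\qquad D_3^*y_{sf}=(-1)^{|s|}y_{se},
\]
all other values being $0$. In \eqref{eq:sigma} for $y_{vw}$ the factors are $y_{s_2s_3}$, $x_{s_1v\bar s_3}$, $x_{\bar s_1\bar s_2w}$, with $\kappa=|v|(1+s_1+s_2+s_3)+s_1s_3+s_2+s_3$. The second factor survives in $\mathcal Q$ if and only if $s_1\ne s_3$ when $v=e$, and if and only if $(s_1,s_3)\in\{00,11,10\}$ when $v=f$ (it is $\omega$ for $10$). The third survives if and only if $s_1=s_2$ when $w=e$, and if and only if $(s_1,s_2)\in\{01,10,00\}$ when $w=f$ (it is $\omega$ for $00$). The surviving terms, with $\kappa$ modulo $2$, are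
\[
\begin{array}{c|ccc}
& s & \kappa & \text{product}\\ \hline
y_{ee} & 001 & 1 & y_{ef}\,a\,b_3\\
 & 110 & 1 & y_{fe}(-b_2)\,a\\ \hline
y_{ef} & 001 & 1 & y_{ef}\,a\,\omega\\
 & 011 & 0 & y_{ff}\,a\,(-b_2)\\
 & 100 & 0 & y_{ee}(-b_2)\,b_1
\end{array}
\qquad
\begin{array}{c|ccc}
& s & \kappa & \text{product}\\ \hline
y_{fe} & 000 & 1 & y_{ee}\,b_1b_3\\
 & 110 & 0 & y_{fe}\,\omega\,a\\
 & 111 & 1 & y_{ff}\,b_3\,a\\ \hline
y_{ff} & 010 & 1 & y_{fe}\,b_1(-b_2)\\
 & 101 & 1 & y_{ef}\,b_3b_1\\
 & 000 & 1 & y_{ee}\,b_1\omega\\
 & 100 & 0 & y_{ee}\,\omega\,b_1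
\end{array}
\]
The last two terms cancel. Moving $\omega$ in front of an odd $y$ costs a sign. With \eqref{eq:taubar} and the definition of $K$ we obtain, modulo $I$,
\[
\begin{array}{c|l|l|l}
& \sigma & \tau & K\\ \hline
y_{ee} & -ab_3y_{ef}+ab_2y_{fe} & 2a\omega y_{ee}-2ab_2y_{fe}-2ab_3y_{ef} & 0\\
y_{ef} & a\omega y_{ef}-ab_2y_{ff}-b_1b_2y_{ee} & 2a\omega y_{ef}-2ab_2y_{ff} & 4b_1b_2y_{ee}\\
y_{fe} & -a\omega y_{fe}-ab_3y_{ff}-b_1b_3y_{ee} & 2a\omega y_{fe}+2ab_3y_{ff} & 4b_1b_3y_{ee}\\
y_{ff} & b_1b_2y_{fe}-b_1b_3y_{ef} & 2a\omega y_{ff} & 4b_1b_3y_{ef}-4b_1b_2y_{fe}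
\end{array}
\]
The coefficient $2$ in $T=2\sigma+\tau$ cancels the terms $ab_2y_{fe}$ in the first row and $a\omega y_{fe}$, $ab_3y_{ff}$ in the third. Adding $2\sigma+\tau+K$,
\begin{equation}\label{eq:Y}
\begin{aligned}
\Theta y_{ee}&=2a\omega y_{ee}-4ab_3y_{ef}, &\qquad \Theta y_{ef}&=4a\omega y_{ef}-4ab_2y_{ff}+2b_1b_2y_{ee},\\
\Theta y_{fe}&=2b_1b_3y_{ee}, & \Theta y_{ff}&=2a\omega y_{ff}+2b_1b_3y_{ef}-2b_1b_2y_{fe}.
\end{aligned}
\end{equation}

\subsection*{Ranks two and three}
Fix $X,X'$ and put $z_s=x_{XX's}$. The operators $D_1,D_2,D_1^*,D_2^*$ kill $z_e$ and $z_f$, while $D_3z_e=z_f$, $D_3^*z_f=z_e$ and $D_3z_f=D_3^*z_e=0$. Every term of $\sigma(z_s)$ in \eqref{eq:sigma} is a product of two letters of rank $1$ and one of rank $0$. For $t=x_{XX'X''}$ we have $\tau(t)=Kt=0$, and every term of $\sigma(t)$ is a product of three letters of rank $1$. Hence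
\begin{equation}\label{eq:Z}
\Theta z_e=a\omega z_e-2ab_3z_f+\cdots,\qquad\Theta z_f=a\omega z_f+4b_1b_2z_e+\cdots,\qquad\Theta t=0+\cdots,
\end{equation}
where the dots stand for terms without heavy letters. Applying $\rho$ and $\rho^2$ to \eqref{eq:Y} and \eqref{eq:Z} gives $\Theta$ on the remaining letters.

Let $\Theta_0$ be the odd derivation of $\mathcal Q$ that sends a letter $x$ to the part of $\Theta x$ with as many heavy letters as $x$. It agrees with $\Theta$ on letters of rank $0$ and $1$, and on heavy letters it is given by \eqref{eq:Z} without the dots. It commutes with $\rho$, since $\rho$ preserves ranks. It preserves the number of heavy letters in a monomial, and $\Theta-\Theta_0$ strictly lowers that number.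

\subsection*{The square of $\Theta_0$}
We apply $\Theta_0$ to \eqref{eq:Y} and \eqref{eq:Z} term by term, using \eqref{eq:products}, the rule $\Theta_0(a\omega\,x)=8Px-a\omega\,\Theta_0x$, and $\omega^2=0$. Each parenthesis is the image of one term.
\begin{align*}
\Theta_0^2y_{ee}&=(16Py_{ee}+8a^2b_3\omega y_{ef})+(-32a^2b_3\omega y_{ef}+16a^2b_2b_3y_{ff}-8Py_{ee})\\
&=8Py_{ee}+16a^2b_2b_3y_{ff}-24a^2b_3\,\omega y_{ef},\\
\Theta_0^2y_{ef}&=(32Py_{ef}+16a^2b_2\omega y_{ff}-8ab_1b_2\omega y_{ee})\\
&\qquad+(-24a^2b_2\omega y_{ff}-8Py_{ef}+8ab_1b_2^2y_{fe})+(8ab_1b_2\omega y_{ee}-8Py_{ef})\\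
&=16Py_{ef}+8ab_1b_2^2y_{fe}-8a^2b_2\,\omega y_{ff},\\
\Theta_0^2y_{fe}&=8ab_1b_3\,\omega y_{ee}-8ab_1b_3^2y_{ef},\\
\Theta_0^2y_{ff}&=(16Py_{ff}-4ab_1b_3\omega y_{ef}+4ab_1b_2\omega y_{fe})\\
&\qquad+(12ab_1b_3\omega y_{ef}-8Py_{ff}+4b_1^2b_2b_3y_{ee})-(4ab_1b_2\omega y_{fe}+4b_1^2b_2b_3y_{ee})\\
&=8Py_{ff}+8ab_1b_3\,\omega y_{ef},\\
\Theta_0^2z_e&=(8Pz_e+2a^2b_3\omega z_f)-(10a^2b_3\omega z_f+8Pz_e)=-8a^2b_3\,\omega z_f,\\
\Theta_0^2z_f&=(8Pz_f-4ab_1b_2\omega z_e)+(12ab_1b_2\omega z_e-8Pz_f)=8ab_1b_2\,\omega z_e,
\end{align*}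
and $\Theta_0^2t=0$. In these lines a coefficient such as $-32=-4(4+4)$, $-24=-4(4+2)$, $12=2(2+4)$ or $10=2(4+1)$ collects the contribution of \eqref{eq:products} and that of the term $a\omega x$ in $\Theta_0x$.

The off-diagonal terms are not divisible by $P$, so we invert it. Let $R_0=\mathbb C[a^{\pm1},b_1^{\pm1},b_2^{\pm1},b_3^{\pm1}]$ and $\mathcal Q_{\mathrm{loc}}=\mathcal Q[P^{-1}]\supset\mathcal Q$, and let $\Delta=\Theta_0^2/(8P)$, an even derivation of $\mathcal Q_{\mathrm{loc}}$. Let $\mathcal E$ be the even derivation that multiplies $a,b_1,b_2,b_3,\omega$ by $3,1,1,1,3$, every letter of rank $1$ by $1$, and every heavy letter by $0$. Put $\mathcal N=\Delta-\mathcal E$. Since $\rho P=P$, the derivations $\Delta,\mathcal E,\mathcal N$ commute with $\rho$.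

One block needs a change of basis. Up to terms with $\omega$, we have $\Delta y_{ef}=2y_{ef}+\frac{b_2}{b_3}y_{fe}$ and $\Delta y_{fe}=-\frac{b_3}{b_2}y_{ef}$. This $2\times2$ matrix has trace $2$ and determinant $1$, so it is a Jordan block with eigenvalue $1$, and we replace $y_{fe}$ by the combination
\[
\psi=b_3y_{ef}+b_2y_{fe}
\]
that corresponds to its eigenvector. As $b_2$ is invertible in $R_0$, the algebra $\mathcal Q_{\mathrm{loc}}$ is free supercommutative over $R_0$ on $\omega$, the elements $y_{ee},y_{ef},y_{ff},\psi$ for every $X$ with their images under $\rho$ and $\rho^2$, and the heavy letters. Define a grading of $\mathcal Q_{\mathrm{loc}}$, the \emph{level}, by giving $R_0$ and the heavy letters level $0$ and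
\[
\mathrm{lev}(\omega)=2,\qquad\mathrm{lev}(y_{ff})=\mathrm{lev}(\psi)=1,\qquad\mathrm{lev}(y_{ee})=\mathrm{lev}(y_{ef})=0,
\]
with the same levels for the images under $\rho$ and $\rho^2$.

\begin{lemma}\label{lem:tri}
The derivation $\mathcal E$ preserves the level, and $\mathcal N$ strictly raises it: an element of level $l$ is sent to a sum of elements of level greater than $l$.
\end{lemma}

\begin{proof}
The derivation $\mathcal E$ is diagonal on $a^{\pm1},b_i^{\pm1}$ and on all the generators above; for instance $\mathcal E\psi=2\psi$. So it preserves the level. By \eqref{eq:Rsq}, $\mathcal N$ kills the letters of rank $0$, hence $R_0$ and $\omega$, and it kills the letters of rank $3$. Dividing the formulas for $\Theta_0^2$ by $8P$ gives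
\begin{gather*}
\mathcal Ny_{ee}=\frac{2a}{b_1}y_{ff}-\frac{3a}{b_1b_2}\omega y_{ef},\qquad
\mathcal Ny_{ef}=\frac1{b_3}\psi-\frac a{b_1b_3}\omega y_{ff},\qquad
\mathcal Ny_{ff}=\frac1{b_2}\omega y_{ef},\\
\mathcal Ny_{fe}=-\frac1{b_2}\psi+\frac1{b_2}\omega y_{ee},\qquad
\mathcal Nz_e=-\frac a{b_1b_2}\omega z_f,\qquad
\mathcal Nz_f=\frac1{b_3}\omega z_e ,
\end{gather*}
and so $\mathcal N\psi=b_3\mathcal Ny_{ef}+b_2\mathcal Ny_{fe}=\omega y_{ee}-\frac a{b_1}\omega y_{ff}$. The levels change as follows: $y_{ee}$ from $0$ to $1,2$; $y_{ef}$ from $0$ to $1,3$; $y_{ff}$ from $1$ to $2$; $\psi$ from $1$ to $2,3$; $z_e,z_f$ from $0$ to $2$. The same holds for the images under $\rho$ and $\rho^2$, because $\rho$ preserves $R_0$ and the level and commutes with $\mathcal N$. The Leibniz rule extends the claim from generators to products.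
\end{proof}

\section{Injectivity of $T$ and proof of Theorem~\ref{thm:main}}\label{sec:inj}

Call a monomial of $\mathcal Q$ \emph{heavy} if all its letters are heavy. The triangular form of $\Delta$ shows that a kernel element of $\Theta$ must meet the kernel of $\mathcal E$, which on $\mathcal Q$ is spanned by the heavy monomials.

\begin{lemma}\label{lem:B}
Let $w\in\mathcal Q$ be nonzero and homogeneous of degree $n\ge1$, with $\Theta w=0$. Then $w$ contains a heavy monomial.
\end{lemma}

\begin{proof}
Let $h$ be the largest number of heavy letters in a monomial of $w$, and $w_h\ne0$ the part of $w$ with $h$ heavy letters. The part of $\Theta w$ with $h$ heavy letters is $\Theta_0w_h$. So $\Theta_0w_h=0$, and $(\mathcal E+\mathcal N)w_h=\Delta w_h=0$ in $\mathcal Q_{\mathrm{loc}}$. Let $l$ be the lowest level that occurs in $w_h$, let $\mathrm{pr}$ be the projection to level $l$, and $u=\mathrm{pr}(w_h)\neq0$. By Lemma~\ref{lem:tri}, $\mathrm{pr}(\mathcal Nw_h)=0$ and $\mathrm{pr}$ commutes with $\mathcal E$, so $\mathcal Eu=0$.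

The element $u$ need not lie in $\mathcal Q$, and $\mathcal E$ has negative eigenvalues on $R_0$, so we return to $\mathcal Q$. There $\mathcal E$ is diagonal in the monomial basis with eigenvalues $r\ge0$, and $r=0$ exactly for heavy monomials. Write $w_h=\sum_{r\ge0}w^{(r)}$ with $w^{(r)}\in\mathcal Q$ and $\mathcal Ew^{(r)}=rw^{(r)}$. Then $0=\mathcal Eu=\sum_rr\,\mathrm{pr}(w^{(r)})$, where $\mathrm{pr}(w^{(r)})$ is zero or an eigenvector of eigenvalue $r$. Hence $\mathrm{pr}(w^{(r)})=0$ for $r>0$ and $u=\mathrm{pr}(w^{(0)})$. So $w^{(0)}\ne0$.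
\end{proof}

On heavy monomials the square gives no information, and $\Theta_0$ even kills the letters of rank $3$. Here we use $\Theta$ itself, whose term $a\omega z$ counts letters of rank $2$, together with the weight of $w$.

\begin{lemma}\label{lem:A}
Let $w\in\mathcal Q$ be homogeneous of degree $n$, with $\Theta w=0$ and $(C_1+C_2+C_3)w=cw$ for some $c\ne0$. Then $w$ contains no heavy monomial.
\end{lemma}

\begin{proof}
The $C_i$ are diagonal on monomials, so they act on $\mathcal Q$ and every monomial of $w$ has eigenvalue $c$ for $C_1+C_2+C_3$. Let $w^\sharp$ be the part of $w$ made of heavy monomials. Consider in $\Theta w$ the monomials of the form $a\omega\cdot(n\text{ heavy letters})$. A term of $\Theta w$ arises from a monomial of $w$ by replacing one letter $x$ with a term of $\Theta x$. If $x$ has rank $0$ or $1$, no heavy letter is created, by \eqref{eq:R} and \eqref{eq:Y}, and at most $n-1$ remain. If $x$ is heavy, the number of heavy letters does not increase. So the monomials considered arise only from $w^\sharp$, and by \eqref{eq:Z}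 and its images under $\rho,\rho^2$ only through the replacement $z\mapsto a\omega z$ of a letter of rank $2$. The sign from moving $\Theta$ past the letters before $z$ cancels the sign from moving the odd element $a\omega$ back to the front. Hence each heavy monomial $M$ contributes $a\omega M$ times the number of its letters of rank $2$. A letter of rank $2$ has one index in $\{e,f\}$ and a letter of rank $3$ has none, so this number is $c$. Thus $c\,a\omega w^\sharp=0$. As $w^\sharp$ does not involve $\omega$, we get $w^\sharp=0$.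
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $m$ with $\lambda_{m+2},\mu_{m+2},\nu_{m+2}\le1$, for instance $m=n$. Below the first row $\oplus(1,1)$ only appends a part $1$, so the same $m$ serves for the enlarged triple. Let $v\in H(\lambda,\mu,\nu)$ with $Tv=0$, and suppose $v\ne0$. Then $\bar v\ne0$ by Lemma~\ref{lem:bar} and $\Theta\bar v=0$ by \eqref{eq:TTheta}. The element $\bar v$ is homogeneous of degree $n$, and $C_1\bar v=c_1\bar v$ with $c_1=\lambda_1+\ell(\lambda)-1\ge1$; the eigenvalues $c_2,c_3$ of $C_2,C_3$, given by the same formula for $\mu,\nu$, are also at least $1$. Lemma~\ref{lem:B} says that $\bar v$ contains a heavy monomial, and Lemma~\ref{lem:A} with $c=c_1+c_2+c_3\ge3$ says that it does not. So $T$ is injective on $H(\lambda,\mu,\nu)$, and Proposition~\ref{prop:maps} and Lemma~\ref{lem:dim} give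
\[
g_{\lambda,\mu,\nu}=\dim H(\lambda,\mu,\nu)\le\dim H(\lambda\oplus(1,1),\mu\oplus(1,1),\nu\oplus(1,1))=g_{\lambda\oplus(1,1),\mu\oplus(1,1),\nu\oplus(1,1)}.\qedhere
\]
\end{proof}

The hypothesis $n\ge1$ is what makes $c\ne0$. In degree $0$ the derivation $T$ kills the singular element $1$, as it must, since its image would lie in $H((1,1),(1,1),(1,1))=0$.

\section{All monotone increments}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
(ii)$\Rightarrow$(i). We write $(N;q_1,q_2,q_3)$ as a sum of increments known to be monotone: the four basic ones, by \eqref{eq:murnaghan} and \eqref{eq:conjmurn}, and $(2;1,1,1)$, by Theorem~\ref{thm:main}.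

Suppose $q_1+q_2+q_3$ is even. By (ii), $n_i=\frac12(q_j+q_k-q_i)$ and $n_0=N-\frac12(q_1+q_2+q_3)$ are nonnegative integers. They satisfy $q_i=n_j+n_k$ and $n_0+n_1+n_2+n_3=N$, that is,
\[
(N;q_1,q_2,q_3)=n_0(1;0,0,0)+n_1(1;0,1,1)+n_2(1;1,0,1)+n_3(1;1,1,0).
\]

Suppose $q_1+q_2+q_3$ is odd. Then each $q_j+q_k-q_i$ is odd and nonnegative, hence at least $1$, and adding two of these inequalities gives $q_i\ge1$. The sum satisfies $3\le q_1+q_2+q_3\le2N-1$, so $N\ge2$, and $2q_i\le q_1+q_2+q_3\le2N-1$ gives $q_i\le N-1$. Therefore $(N-2;q_1-1,q_2-1,q_3-1)$ is an increment. It satisfies the triangle inequalities, because $(q_j-1)+(q_k-1)-(q_i-1)\ge0$, and its sum $q_1+q_2+q_3-3$ is even and at most $2(N-2)$. It is monotone by the even case, and adding $(2;1,1,1)$ gives $(N;q_1,q_2,q_3)$.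

(i)$\Rightarrow$(iii) is a specialization.

(iii)$\Rightarrow$(ii). Since $g_{(1),(1),(1)}=1$, condition (iii) says that $g_{h_1,h_2,h_3}\ge1$ for the hooks $h_i=(1)\oplus(N-q_i,q_i)=(N+1-q_i,1^{q_i})$. Take $m=0$. Lemma~\ref{lem:dim} gives $0\ne v\in H(h_1,h_2,h_3)$, and $\bar v\ne0$ by Lemma~\ref{lem:bar}. So $\bar v$ contains a monomial $a^{n_0}b_1^{n_1}b_2^{n_2}b_3^{n_3}\omega^\delta$ with $\delta\in\{0,1\}$. The coefficient of $\varepsilon_f$ in $\mathrm{wt}(h_i)$ is $q_i$, and the letters with $i$th index $f$ are $b_j,b_k,\omega$. Hence $q_i=n_j+n_k+\delta$ and $q_j+q_k-q_i=2n_i+\delta\ge0$, which proves the triangle inequalities. For the last inequality conjugate two hooks: $h_i'=(q_i+1,1^{N-q_i})=(1)\oplus(q_i,N-q_i)$ and $g_{h_1,h_2',h_3'}=g_{h_1,h_2,h_3}\ge1$. The triangle inequalities for $(q_1,N-q_2,N-q_3)$ include $q_1\le(N-q_2)+(N-q_3)$, that is, $q_1+q_2+q_3\le2N$.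
\end{proof}

\begin{thebibliography}{1}
\bibitem{BRR} Emmanuel Briand, Amarpreet Rattan, Mercedes Rosas, \emph{On the growth of the Kronecker coefficients: accompanying appendices}, arXiv:1611.07348 (2016).
\end{thebibliography}
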